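# When is the endomorphism ring of $H^c_I(R)$ Noetherian?

Let $(R,\mathfrak m,k)$ be a local Noetherian Gorenstein ring of dimension $n$, and let $I\subset R$ be a proper ideal. Put $c=\operatorname{height} I$ and $d=\dim R/I$. The local cohomology module $H^c_I(R)$ is usually very large: it is seldom finitely generated. Its endomorphism ring
$$B=\operatorname{Hom}_R\bigl(H^c_I(R),H^c_I(R)\bigr)$$
is much better behaved. For instance, it is commutative, a fact that we take from Peter Schenzel, "On Lyubeznik's invariants and endomorphisms of local cohomology modules", arXiv:0704.2007 (2007). If $R$ is a complete regular local ring containing a field and $d>0$, then $B$ is even a finite module over $R$, hence a Noetherian ring. Over a general Gorenstein ring, $B$ need not be finite over $R$, but in a known example of this it is still Noetherian. The author of that paper conjectures that $B$ is always Noetherian. These notes show that this is true when $c=0$ or $d\le 1$, and that it fails for every other pair $(c,d)$.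

## 1. The cases $c=0$ and $d=0$, and one computation by hand

We recall what is needed. For an $R$-module $M$, $\Gamma_I(M)$ is the submodule of elements killed by a power of $I$, and $H^i_I$ is the $i$-th right derived functor of $\Gamma_I$. If $I=(f_1,\dots,f_m)$, then $H^i_I(M)$ is also the $i$-th cohomology of the Čech complex on $f_1,\dots,f_m$. A Gorenstein local ring is Cohen–Macaulay, so
$$c+d=\operatorname{height}I+\dim R/I=\dim R .\tag{1}$$
In the minimal injective resolution $E^\bullet$ of a Gorenstein ring $R$ one has $E^i=\bigoplus_{\operatorname{ht}\mathfrak p=i}E(R/\mathfrak p)$. In particular $H^{\dim R}_{\mathfrak m}(R)\cong E_R(k)$. If $Q$ is a regular local ring and $f\neq 0$ lies in its maximal ideal, then the hypersurface $Q/fQ$ is Gorenstein of dimension $\dim Q-1$.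

**Example (one variable).** Let $A$ be a regular local ring, $R=A[[T]]$ and $I=(T)$, so $c=1$ and $d=\dim A$. By the Čech complex, $H=H^1_I(R)=R_T/R$ is the free $A$-module on $e_i=T^{-i-1}$, $i\ge0$, with $Te_i=e_{i-1}$ and $e_{-1}=0$. Let $\varphi\in B$. Since $\varphi(e_i)$ is killed by $T^{i+1}$, we can write $\varphi(e_i)=\sum_{j\le i}a_{ij}e_j$. The rule $T\varphi(e_i)=\varphi(e_{i-1})$ gives $a_{ij}=a_{i-1,j-1}$ for $j\geq 1$. So $a_{ij}=a_{i-j,0}$, and $\varphi$ is multiplication by the power series $\sum_l a_{l,0}T^l$. Every power series occurs, and it is determined by $\varphi$. Hence $B=A[[T]]=R$. Note that $\varphi$ is determined by the coefficients of $e_0$ alone, in all the $\varphi(e_i)$. This will come back.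

**Theorem 1.** If $c=0$ or $d\le1$, then $B$ is Noetherian for every Gorenstein local ring $R$ and every ideal $I$ with $\operatorname{height}I=c$ and $\dim R/I=d$.

**The case $c=0$.** Here $H^0_I(R)=\Gamma_I(R)$ is an ideal of $R$, hence finitely generated. So $B$ is a finitely generated $R$-module. Being commutative and finite over $R$, it is a Noetherian ring.

**The case $d=0$.** Here $I$ is $\mathfrak m$-primary, so $c=\dim R$ and $H^c_I(R)=H^{\dim R}_{\mathfrak m}(R)\cong E_R(k)$. By Matlis duality $B\cong\hat R$, which is Noetherian.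

The case $d=1$ is the first one with content, and its proof shows what to watch in higher dimension.

## 2. For $d=1$, $B$ is a quotient of the $I$-adic completion

Let $d=1$, so $c=\dim R-1$ by (1), and put $H=H^c_I(R)$.

**Step 1: write $B$ as an inverse limit.** An element outside $\mathfrak p$ acts bijectively on $E(R/\mathfrak p)$, and every element of $E(R/\mathfrak p)$ is killed by a power of $\mathfrak p$. So $\Gamma_I(E(R/\mathfrak p))$ is $E(R/\mathfrak p)$ if $I\subset\mathfrak p$, and $0$ otherwise. No prime of height less than $c$ contains $I$. Hence $\Gamma_I(E^i)=0$ for $i<c$, and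
$$H=\ker\bigl(\Gamma_I(E^c)\to\Gamma_I(E^{c+1})\bigr).$$
Let $M_n=0:_HI^n=\operatorname{Hom}_R(R/I^n,H)$. Since $\operatorname{Hom}_R(R/I^n,\Gamma_I(E^i))=\operatorname{Hom}_R(R/I^n,E^i)$, left exactness shows that $M_n$ is the kernel of $\operatorname{Hom}_R(R/I^n,E^c)\to\operatorname{Hom}_R(R/I^n,E^{c+1})$. As $\operatorname{Hom}_R(R/I^n,E^{c-1})=0$, we get
$$M_n\cong\operatorname{Ext}^c_R(R/I^n,R).\tag{2}$$
Now $H=\bigcup_nM_n$. Every endomorphism of $H$ preserves each $M_n$, every endomorphism of $M_{n+1}$ preserves $M_n=0:_{M_{n+1}}I^n$, and a compatible family of endomorphisms of the $M_n$ glues to one of $H$. So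
$$B=\varprojlim_n\operatorname{End}_R(M_n)\quad\text{(transition maps: restriction)}.\tag{3}$$

**Step 2: compute $\operatorname{End}_R(M_n)$.** Define $I_n\supset I^n$ by $I_n/I^n=H^0_{\mathfrak m}(R/I^n)$. This quotient has finite length, so $\operatorname{Ext}^i_R(I_n/I^n,R)=0$ for $i<\operatorname{depth} R=c+1$. The long exact Ext sequence of
$$0\to I_n/I^n\to R/I^n\to R/I_n\to0\tag{4}$$
gives $\operatorname{Ext}^c_R(R/I_n,R)\cong\operatorname{Ext}^c_R(R/I^n,R)\cong M_n$. The ring $R/I_n$ has dimension $1$ and no nonzero elements killed by a power of $\mathfrak m$, so it is Cohen–Macaulay of dimension $1=\dim R-c$. Hence $M_n$ is its canonical module, and the homothety map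
$$R/I_n\to\operatorname{End}_R(M_n)$$
is an isomorphism (Bruns–Herzog, *Cohen–Macaulay Rings*, Thms. 3.3.4 and 3.3.7).

**Step 3: pass to the limit.** The projection $R/I^{n+1}\to R/I^n$ maps $H^0_{\mathfrak m}$ into $H^0_{\mathfrak m}$, so $I_{n+1}\subset I_n$. Multiplication by $r$ on $M_{n+1}$ restricts to multiplication by $r$ on $M_n$, so the isomorphisms of Step 2 are compatible with the transition maps. By (3), $B\cong\varprojlim R/I_n$ as rings. The kernels in (4) have finite length, so they satisfy the Mittag-Leffler condition: a descending chain of images in a module of finite length stabilizes. Therefore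
$$\varprojlim R/I^n\to\varprojlim R/I_n=B$$
is surjective. The $I$-adic completion of a Noetherian ring is Noetherian, hence so is $B$. This proves Theorem 1. $\blacksquare$

**Example.** Let $R=k[[x,u,v]]/(xu)$ and $I=(u,v)$, so $c=d=1$. As a $k[[x]]$-module, $R/I^n$ is the direct sum over $\alpha<n$ of one free summand generated by $v^\alpha$ and copies of $k[[x]]/(x)$ generated by $u^iv^{\alpha-i}$, $1\le i\le\alpha$. So $H^0_{\mathfrak m}(R/I^n)$ is spanned by these $u^iv^{\alpha-i}$, $I_n=(u)+I^n$, and $B=\varprojlim R/I_n=k[[x,v]]$. It is a quotient of $R$.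

## 3. What is lost when $d\ge2$

The description (3) of $B$ is valid for every $d$: Step 1 did not use $d=1$. Step 2 is what fails. Removing $H^0_{\mathfrak m}$ from $R/I^n$ made the quotient Cohen–Macaulay because its dimension was $1$. In dimension at least $2$ it does not do so, and there is no reason for $\operatorname{End}_R(M_n)$ to consist of multiplications by elements of $R$. So $B$ can acquire new elements in infinitely many stages, and the question is whether these can be infinitely many *independent* new elements. They can.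

**Theorem 2.** Let $k$ be any field, $R=k[[x,y,u,v]]/(u(xu-yv))$ and $I=(u,v)R$. Then $R$ is Gorenstein of dimension $3$, $c=1$, $d=2$, and $B=\operatorname{Hom}_R(H^1_I(R),H^1_I(R))$ is not Noetherian.

**Theorem 3.** If $c\ge1$ and $d\ge2$, then for every field $k$ there is a complete hypersurface domain $R$ with residue field $k$ and an ideal $I$ with $\operatorname{height}I=c$, $\dim R/I=d$, such that $B$ is not Noetherian.

So the conjecture is false, and Theorems 1 and 3 together say exactly for which $(c,d)$ it holds. To prove Theorems 2 and 3 we need rings for which all of $B$ can be written down.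

## 4. Hypersurfaces graded over a regular local ring

**Setting.** Let $A$ be a regular local ring of dimension $d$ with fraction field $K$, let $m\ge2$, and let $0\ne f\in A[T_1,\dots,T_m]$ be homogeneous of degree $e\ge1$ in the $T_i$. Put
$$Q=A[[T_1,\dots,T_m]],\quad R=Q/fQ,\quad I=(T_1,\dots,T_m)R,\quad R_*=A[T]/fA[T]=\bigoplus_{\alpha\ge0}R_\alpha .$$
The ring $Q$ is regular local of dimension $d+m$, and $f$ is a nonzero element of its maximal ideal. So $R$ is Gorenstein of dimension $d+m-1$. Also $R/I=A$, so $\dim R/I=d$, and by (1) $c=\operatorname{height}I=m-1$. Since $f$ is homogeneous, $fQ=\prod_\alpha fA[T]_{\alpha-e}$. Hence $R=\prod_\alpha R_\alpha$ as an $A$-module, and $I^n=\prod_{\alpha\ge n}R_\alpha$. Each $R_\alpha$ is a finitely generated $A$-module, and $R_0=A$. We write $(-)^*=\operatorname{Hom}_A(-,A)$.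

The answer will be expressed through biduals $R_\alpha^{**}$, so we first recall how to compute them.

**Biduals.** Let $M$ be a finitely generated module over a normal Noetherian domain $A$ with fraction field $K$, let $V=M\otimes_AK$, and let $\bar M$ be the image of $M$ in $V$. Then $M^{**}$ embeds in $V$, compatibly with the evaluation map $M\to M^{**}$, and
$$M^{**}=\bigcap_{\operatorname{ht}P=1}\bar M_P\subset V.\tag{5}$$
This is in Bourbaki, *Commutative Algebra*, VII §4.2. Here is the argument. Every homomorphism $M\to A$ kills torsion, so $M^*=\bar M^*=\{g\in \operatorname{Hom}_K(V,K): g(\bar M)\subset A\}$. Since $M$ is finitely generated, $M^*\otimes K=\operatorname{Hom}_K(V,K)$. So in the same way $M^{**}=\{w\in V: g(w)\in A\text{ for all }g\in M^*\}$. If $w\in\bigcap_P\bar M_P$ and $g\in M^*$, then $g(w)\in\bigcap_PA_P=A$, so $w\in M^{**}$. Conversely let $w\in M^{**}$ and $\operatorname{ht}P=1$. Then $A_P$ is a discrete valuation ring, $\bar M_P$ is free, $(M^*)_P=(\bar M_P)^*$, and every functional in $(\bar M_P)^*$ takes a value in $A_P$ on $w$.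 So $w\in(\bar M_P)^{**}=\bar M_P$.

For example, if $A=k[[x,y]]$ and $M=(x,y)^\alpha$, then $A/M$ has finite length, so $M_P=A_P$ for all $P$ of height one, and $M^{**}=A$.

**Lemma 1.**

1. $H:=H^{m-1}_I(R)\cong\bigoplus_\alpha H_\alpha$ with $H_\alpha=R_\alpha^*$, where $(rh)(r')=h(rr')$.
2. $B\cong\prod_{\alpha\ge0}B_\alpha$ with $B_\alpha=R_\alpha^{**}$. Here $B_\alpha B_\beta\subset B_{\alpha+\beta}$ and $(bb')_\gamma=\sum_{\alpha+\beta=\gamma}b_\alpha b'_\beta$.
3. $B_*=\bigoplus_\alpha B_\alpha$ is a graded subring of $R_*\otimes_AK$. If $\bar R_\alpha$ is the image of $R_\alpha$ in $R_\alpha\otimes_AK$, then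
$$B_\alpha=\bigcap_{\operatorname{ht}P=1}(\bar R_\alpha)_P .$$

**Proof of 1: make $H$ a space of functionals.** The sequence $T_1,\dots,T_m$ is $Q$-regular, so $H^{m-1}_{(T)}(Q)=0$. By the Čech complex, $H^m_{(T)}(Q)$ is the free $A$-module on the inverse monomials $T_1^{-i_1-1}\cdots T_m^{-i_m-1}$ with all $i_j\ge0$. Multiplication by a monomial adds exponents, and the result is $0$ as soon as some exponent becomes nonnegative. Identify $T_1^{-i_1-1}\cdots T_m^{-i_m-1}$ with the dual basis element of $T_1^{i_1}\cdots T_m^{i_m}$. If $h$ is dual to $T^i$, then both $T^ah$ and the functional $g'\mapsto h(T^ag')$ are dual to $T^{i-a}$, or zero if $i-a$ has a negative entry. So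
$$H^m_{(T)}(Q)=\bigoplus_\alpha(A[T]_\alpha)^*,\qquad (gh)(g')=h(gg').$$
Elements are $A$-linear maps $A[T]\to A$ that vanish in all large degrees, and a power series $g$ acts through a truncation. The sequence $0\to Q\xrightarrow{f}Q\to R\to0$ gives
$$H=\ker\bigl(f\mid H^m_{(T)}(Q)\bigr)=\{h:h(fA[T])=0\}=\bigoplus_\alpha R_\alpha^* ,$$
where the last equality holds because $fA[T]$ is a graded submodule.

**Proof of 2: an endomorphism is determined by one functional.** As in the one-variable example, let $\varepsilon:H\to A$ be $\varepsilon(h)=h(1)$, which vanishes on $H_\gamma$ for $\gamma\ne0$. We claim that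
$$B\to\operatorname{Hom}_A(H,A),\qquad \varphi\mapsto\varepsilon\circ\varphi\tag{6}$$
is bijective. It is injective because, for $r\in R_*$,
$$\varphi(h)(r)=(r\varphi(h))(1)=\varphi(rh)(1)=(\varepsilon\varphi)(rh).$$
For surjectivity let $\lambda\in\operatorname{Hom}_A(H,A)$ and put $\varphi(h)(r)=\lambda(rh)$ for $r\in R_*$. Note that $r\in R_\beta$ maps $H_\gamma$ into $H_{\gamma-\beta}$, which is $0$ if $\beta>\gamma$. So if $h\in\bigoplus_{\gamma\le n}H_\gamma$, then $\varphi(h)$ vanishes on $R_\beta$ for $\beta>n$, that is, $\varphi(h)\in\bigoplus_{\gamma\le n}H_\gamma\subset H$. The map $\varphi$ is $R_*$-linear, since $\varphi(r'h)(r)=\lambda(rr'h)=\varphi(h)(rr')=(r'\varphi(h))(r)$. It is $R$-linear, since an element of $R$ acts on $h$ and on $\varphi(h)$ through its truncation in degrees $\le n$. Finally $\varepsilon\varphi(h)=\varphi(h)(1)=\lambda(h)$. This proves the claim. Since $H$ is a direct sum,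
$$B\cong\operatorname{Hom}_A(H,A)=\prod_\alpha H_\alpha^*=\prod_\alpha R_\alpha^{**}.$$

For the product, let $\varphi\in B_\alpha$, which means that $\lambda=\varepsilon\varphi$ is supported on $H_\alpha$. For $h\in H_\gamma$ and $r\in R_\beta$, $\varphi(h)(r)=\lambda(rh)\ne0$ forces $\gamma-\beta=\alpha$. Hence $\varphi(H_\gamma)\subset H_{\gamma-\alpha}$, and so $B_\alpha B_\beta\subset B_{\alpha+\beta}$. For general $\varphi=(\varphi_\alpha)$ and $\varphi'=(\varphi'_\beta)$ and $h\in H_\gamma$ we have $\varphi'(h)=\sum_{\beta\le\gamma}\varphi'_\beta(h)$ with $\varphi'_\beta(h)\in H_{\gamma-\beta}$, where $\varepsilon\varphi$ agrees with $\varepsilon\varphi_{\gamma-\beta}$. So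
$$\varepsilon\varphi\varphi'(h)=\sum_{\beta\le\gamma}\varepsilon\varphi_{\gamma-\beta}\varphi'_\beta(h),$$
which is the product formula.

**Proof of 3: locate $B_*$ in a familiar ring.** Multiplication by $r\in R_\alpha$ corresponds under (6) to $\lambda(h)=(rh)(1)=h(r)$, that is, to evaluation at $r$. So the ring map $R_*\to B_*$ is in degree $\alpha$ the natural map $R_\alpha\to R_\alpha^{**}$. As $R_\alpha$ is finitely generated, this becomes an isomorphism after $\otimes_AK$. Each $B_\alpha=\operatorname{Hom}_A(H_\alpha,A)$ is torsion-free, so $B_*\subset B_*\otimes_AK=R_*\otimes_AK$ as rings. The formula for $B_\alpha$ is (5). $\square$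

**Remark (where Step 2 of Section 2 breaks).** Here $M_n=0:_HI^n=\bigoplus_{\alpha<n}H_\alpha$: indeed $I^nh=0$ says precisely that $h$ vanishes on $R_\beta$ for $\beta\ge n$. The proof of (6) works word for word with $M_n$ in place of $H$, and gives $\operatorname{End}_R(M_n)\cong\bigoplus_{\alpha<n}R_\alpha^{**}$, while $R/I^n=\bigoplus_{\alpha<n}R_\alpha$. If $d=1$, then $A$ is a discrete valuation ring, $R_\alpha^{**}$ is $R_\alpha$ modulo torsion, and nothing new appears. If $d\ge2$, the map $R_\alpha\to R_\alpha^{**}$ need not be surjective, as the example $(x,y)^\alpha\subset A$ shows.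

The next lemma turns non-Noetherianity of the product $B$ into a statement about homogeneous elements.

**Lemma 2.** If there are $w_n\in B_n$ $(n\ge1)$ with $w_n\notin\sum_{1\le i<n}B_{n-i}w_i$ for all $n\ge2$, then $B$ is not Noetherian.

**Proof.** If $w_n=\sum_{i<n}b_iw_i$ with $b_i\in B$, then taking components of degree $n$ gives $w_n=\sum_{i<n}(b_i)_{n-i}w_i$, contrary to the hypothesis. So $(w_1)\subsetneq(w_1,w_2)\subsetneq\cdots$ is a strictly increasing chain of ideals of $B$. $\square$

## 5. The cone $xu=yv$: infinitely many new elements, still Noetherian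

The first thing to try is the simplest $f$: a linear form in two variables. We need one computation, which is used again in Section 6.

**Lemma 3.** Let $a,b$ be nonzero coprime elements of a unique factorization domain $A$. The kernel of $A[u,v]\to A[\tau]$, $u\mapsto b\tau$, $v\mapsto a\tau$, is $(au-bv)$.

**Proof.** The element $au-bv$ is in the kernel, and the kernel is homogeneous. Let $P=\sum_ia_iu^iv^{\beta-i}$ have degree $\beta$ and satisfy $P(b,a)=0$. We use induction on $\beta$. If $\beta=0$, then $P=P(b,a)=0$. Let $\beta\ge1$. Modulo $b$ we get $a_0a^\beta\equiv0$, so $a_0=ba'$ by coprimality. Then $P+a'v^{\beta-1}(au-bv)$ has no $v^\beta$-term, so it equals $uP''$ with $bP''(b,a)=0$. Thus $P''(b,a)=0$, and by induction $P''\in(au-bv)$. Hence $P\in(au-bv)$. $\square$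

Now let $A=k[[x,y]]$, $\mathfrak m_A=(x,y)$ and $f=xu-yv$. By Lemma 3, $R_\alpha\cong\mathfrak m_A^\alpha\tau^\alpha$ via $u\mapsto y\tau$, $v\mapsto x\tau$. So $B_\alpha=(\mathfrak m_A^\alpha)^{**}\tau^\alpha=A\tau^\alpha$, and
$$B=A[[\tau]].$$
This ring is not finite over $R$: since $u=y\tau$ and $v=x\tau$ in $B$, we have $B/(x,y,u,v)B=k[[\tau]]$, which has infinite dimension over $k$. But $B$ is Noetherian. The new elements $\tau,\tau^2,\dots$ are all powers of the first one. The same happens for $f=au-bv$ with $a,b$ nonzero and coprime in any regular local ring $A$. Indeed $R_\alpha\cong(a,b)^\alpha$ by Lemma 3, no prime of height one contains $(a,b)$, so $B_\alpha=A\tau^\alpha$ and again $B=A[[\tau]]$. In these examples the failure of Section 2 is visible, but it does not contradict the conjecture.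

To do so, we want to keep many new elements and lose the generator $\tau$. In $A[\tau]$, think of the subring
$$S=A\oplus\bigoplus_{n\ge1}(x^n,y)\tau^n .$$
It contains $y\tau^n$ for every $n$. But in every positive degree its coefficients lie in $\mathfrak m_A$, so $y\tau^n$ is not a combination of the earlier $y\tau^i$: the equation $y=\sum_{i<n}g_iy$ with $g_i\in\mathfrak m_A$ is impossible. Which $f$ produces $S$? The elements of $B_\alpha$ are described by conditions at primes of height one. So we should impose a condition at the prime $(y)$ that stops $\tau$ from entering. Attaching a second component to the cone, meeting it over $y=0$, imposes one. On the component $u=0$ the coordinate ring is $A[v]$, and where $y=0$ the cone has $u=0$ and $v=x\tau$. So $g\tau^\alpha$ on the cone and $g'v^\alpha$ on the plane should agree modulo $y$ when $g\equiv x^\alpha g'$. That forces $g\in(x^\alpha,y)$, as wanted. This leads to $f=u(xu-yv)$.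

## 6. Attaching the component $u=0$: proof of Theorem 2

We use the setting of Section 4 with $A=k[[x,y]]$, $m=2$, $(T_1,T_2)=(u,v)$ and $f=u(xu-yv)$. It gives that $R$ is Gorenstein, $\dim R=3$, $c=1$ and $d=2$.

**Step 1: embed $R_*$ in the product of its two components.** Consider the graded $A$-algebra map
$$\psi:R_*\to A[\tau]\times A[v],\qquad u\mapsto(y\tau,0),\quad v\mapsto(x\tau,v).$$
It is well defined, since $u\mapsto(y\tau,0)$ and $xu-yv\mapsto(0,-yv)$ have product $0$. In degree $\alpha$, if we identify the target with $A\times A$, it is $P\mapsto(P(y,x),P(0,1))$. It is injective. Let $P\in A[u,v]_\alpha$ with $\psi(P)=0$. If $\alpha=0$, then $P=0$. If $\alpha\ge1$, then $P(0,1)=0$ says that $P$ has no $v^\alpha$-term, so $P=uP'$. Then $yP'(y,x)=0$, so $P'(y,x)=0$, and $P'\in(xu-yv)$ by Lemma 3. Thus $P\in(f)$.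

**Step 2: compute $B_\alpha$.** For $\alpha\ge1$ put
$$N_\alpha=\{(g,g')\in A^2:\ g\equiv x^\alpha g'\bmod yA\}.\tag{7}$$
Writing $g=x^\alpha g'+ya$, we see that $N_\alpha$ is a free $A$-module with basis $(x^\alpha,1),(y,0)$. On generators of $R_\alpha$ we have $\psi(v^\alpha)=(x^\alpha,1)$ and $\psi(u\cdot u^iv^{\alpha-1-i})=(y\cdot y^ix^{\alpha-1-i},0)$ for $0\le i\le\alpha-1$. Hence
$$\psi(R_\alpha)=A(x^\alpha,1)+\mathfrak m_A^{\alpha-1}(y,0)\subset N_\alpha,\qquad N_\alpha/\psi(R_\alpha)\cong A/\mathfrak m_A^{\alpha-1}.$$
The quotient has finite length, so $\psi(R_\alpha)_P=(N_\alpha)_P$ for every prime $P$ of height one. Since $N_\alpha$ is free, $\bigcap_P(N_\alpha)_P=N_\alpha$. By Lemma 1(3), $B_\alpha=N_\alpha$ for $\alpha\ge1$, and $B_0=A$. The map $\psi\otimes K$ embeds $R_*\otimes K$ in $K[\tau]\times K[v]$, so products in $B_*$ are computed componentwise.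

**Step 3: apply Lemma 2.** Let $w_n\in B_n$ be the element $(y,0)\in N_n$. Suppose $w_n=\sum_{i<n}b_iw_i$ with $b_i=(g_i,g_i')\in B_{n-i}=N_{n-i}$. The first component gives $y=\sum_{i<n}g_iy$, so $1=\sum_{i<n}g_i$. But $n-i\ge1$ and $g_i\equiv x^{n-i}g_i'\bmod y$, so every $g_i$ lies in $(x,y)$. This is a contradiction. By Lemma 2, $B$ is not Noetherian. $\blacksquare$

It helps to see the new elements. In $B_*$ we have $v^\alpha=(x^\alpha,1)$ and $w_1=u$, so $B_\alpha=Av^\alpha\oplus Aw_\alpha$ for $\alpha\ge1$ and $B_*=A[v,w_1,w_2,\dots]$. Multiplying components gives $vw_i=xw_{i+1}$ and $w_iw_j=yw_{i+j}$. In degree two, $xw_2=uv$ and $yw_2=u^2$. So $w_2$ is the fraction "$uv/x=u^2/y$", and the two expressions agree precisely because $u(xu-yv)=0$ in $R$.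

## 7. A double cover in place of two components: proof of Theorem 3

The ring of Theorem 2 is not a domain, since it was made by gluing two components over $y=0$. To get a domain we want the two components to be the two sheets of a single irreducible double cover of $\operatorname{Spec}A$, and the gluing to take place over a prime $(q)$ of $A$ above which the two sheets separate. The model is the cover by $s,t$ of the plane with coordinates $p=s+t$, $q=st$: above $q=0$ lie the two lines $s=0$ and $t=0$. The factor $x^\alpha$ in (7) is replaced by the $\alpha$-th power of an element $\theta$ whose restrictions to the two lines have different orders of vanishing.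

**Notation.** Let $c\ge1$, $d\ge2$. Put
$$C=k[[s,t,x_3,\dots,x_d]],\quad p=s+t,\quad q=st,\quad A=k[[p,q,x_3,\dots,x_d]]\subset C,$$
$$\theta=s+p^2,\qquad \sigma=\text{the automorphism of }C\text{ exchanging }s\text{ and }t,$$
$$N=\theta\,\sigma(\theta)=q+p^3+p^4,\qquad\theta+\sigma(\theta)=p+2p^2,$$
$$F=q^2u^2-(p+2p^2)q\,uv+(p^4+p^3+q)v^2=(qu-\theta v)(qu-\sigma(\theta)v)\in A[u,v],$$
$$R=k[[p,q,x_3,\dots,x_d,u,v,y_1,\dots,y_{c-1}]]/(F),\qquad I=(u,v,y_1,\dots,y_{c-1})R .$$
The formula for $N$ comes from $(s+p^2)(t+p^2)=st+p^2(s+t)+p^4$.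

**Step 1: $A$ and $C$.** We check that $A$ is a power series ring in $p,q,x_3,\dots,x_d$ and that $C$ is $A$-free with basis $1,s$. Modulo $p,q,x_3,\dots,x_d$ the ring $C$ becomes $k[[s]]/(s^2)$, with basis $1,s$. So $C$ is generated by $1,s$ as a module over the power series ring in $d$ variables mapping to it. Since $\dim C=d$, that map has zero kernel. If $a+bs=0$ with $a,b\in A$, applying $\sigma$ gives $a+bt=0$, so $b(s-t)=0$, $b=0$ and $a=0$. Let $L=\operatorname{Frac}C$ and $K=\operatorname{Frac}A$. Then $L$ has degree $2$ over $K$, and $\sigma$ generates its Galois group (in every characteristic, since $s\ne t$). Note that $\sigma(\theta)-\theta=t-s\neq0$, so $\theta\notin K$.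

**Step 2: the ring $R$ and its invariants.** Section 4 applies with $m=c+1\geq 2$, $f=F$ and $e=2$. So $R$ is a complete hypersurface with residue field $k$, $\operatorname{height}I=c$ and $\dim R/I=d$.

**Step 3: $R$ is a domain.** The coefficients of $F$ are coprime: $q$ is prime in $A$, the coefficient of $u^2$ is $q^2$, and the coefficient $N$ of $v^2$ satisfies $N\equiv p^3+p^4\not\equiv0\bmod q$. Over $K$ the form $F$ is irreducible. Otherwise it would be a product of two linear forms over $K$, one of them proportional to $qu-\theta v$, and $\theta/q$ would lie in $K$. By Gauss's lemma $F$ is prime in $A[u,v]$, and if $F$ divides $G\in A[u,v]$ over $K$, then it does so over $A$. So $R'_*:=A[u,v]/(F)$ and $R_*=R'_*[y_1,\dots,y_{c-1}]$ are domains. Now $R_*=\operatorname{gr}_I(R)$ because $I^n=\prod_{\alpha\ge n}R_\alpha$, and $\bigcap I^n=0$. If $a,b\in R$ are nonzero, their initial forms in $\operatorname{gr}_I(R)$ are nonzero and have nonzero product, so $ab\ne0$. Hence $R$ is a domain.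

**Step 4: the extra variables play no role.** We reduce to $R'_*$. We have $R_\alpha=\bigoplus_\mu R'_{\alpha-|\mu|}y^\mu$, a finite direct sum, so biduals give
$$B_*=B'_*[y_1,\dots,y_{c-1}],\qquad B'_\beta=(R'_\beta)^{**},$$
as a subring of $(R'_*\otimes K)[y_1,\dots,y_{c-1}]$. Suppose $w_n\in B'_n$ and $w_n=\sum_{i<n}b_iw_i$ with $b_i\in B_{n-i}$. Setting all $y_j=0$, a ring homomorphism that sends $B_{n-i}$ to $B'_{n-i}$, we get the same relation with coefficients in $B'_{n-i}$. So if $w_n\notin\sum_{i<n}B'_{n-i}w_i$ for all $n\ge2$, then also $w_n\notin\sum_{i<n}B_{n-i}w_i$.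

**Step 5: embed $R'_*$ in $C[\tau]$.** Let $\chi:R'_*\to C[\tau]$ be the $A$-algebra map with $u\mapsto\theta\tau$, $v\mapsto q\tau$. It is well defined, since the factor $qu-\theta v$ maps to $0$. It is injective. Let $G\in A[u,v]_\alpha$ with $G(\theta,q)=0$. Then $G(X,1)\in K[X]$ vanishes at $\theta/q$, whose minimal polynomial over $K$ is $q^{-2}F(X,1)$. So $F(X,1)$ divides $G(X,1)$, and homogenizing shows that $F$ divides $G$ over $K$ (if $\alpha<2$, then $G=0$). By Gauss's lemma $F\mid G$ in $A[u,v]$. So for $\alpha\ge1$ we identify $R'_\alpha$ with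
$$M=\sum_{i=0}^\alpha A\,\theta^iq^{\alpha-i}\subset C .$$
It contains $q^\alpha$ and $\theta q^{\alpha-1}$, so its $K$-span is $L$.

**Step 6: compute $B'_\alpha$ for $\alpha\ge1$.** By (5) we must find $M_P$ for each prime $P$ of height one in $A$, where $C_P=C\otimes_AA_P$.

If $P\ne(q)$, then $q$ is a unit in $A_P$, so
$$C_P\supset M_P\supset A_P+A_P\theta=A_P+A_Ps=C_P ,$$
and $M_P=C_P$.

If $P=(q)$, then $N$ is a unit in $A_P$, so $\theta$ is a unit of $C_P$ with $\theta^{-1}=\sigma(\theta)/N$. Thus $M_P=\theta^\alpha\sum_{i=0}^\alpha A_P(q/\theta)^i$. Since $q/\theta=q\sigma(\theta)/N$ and $\sigma(\theta)=p+p^2-s$,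
$$A_P+A_P(q/\theta)=A_P+qA_P\sigma(\theta)=A_P+qA_Ps=A_P+qC_P .$$
The right-hand side is a ring that contains $q/\theta$, so it contains all powers of $q/\theta$. As $\alpha\ge1$, we get $M_P=\theta^\alpha(A_P+qC_P)$.

Since $C$ is $A$-free, $\bigcap_PC_P=C$. Also $\theta^\alpha(A_{(q)}+qC_{(q)})\subset C_{(q)}$. So
$$B'_\alpha=D_\alpha:=\{g\in C:\ g\in\theta^\alpha(A_{(q)}+qC_{(q)})\},\tag{8}$$
with multiplication as in $L[\tau]$. This is the analogue of (7): up to the factor $\theta^\alpha$, the two restrictions of $g$ over $q=0$ must agree.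

**Step 7: every $D_\alpha$ with $\alpha\ge1$ contains $q$.** This plays the part of $(y,0)\in N_\alpha$. As $\theta$ is a unit in $C_{(q)}$, $q=\theta^\alpha\cdot q\theta^{-\alpha}\in\theta^\alpha qC_{(q)}$.

**Step 8: $D_\beta\subset\mathfrak m_C$ for all $\beta\ge1$.** This is what keeps the generator $\tau$ out. Let $g\in D_\beta$. Clearing denominators in (8), choose $e\in A\setminus qA$, $a\in A$ and $b\in C$ with
$$eg=\theta^\beta(a+qb).\tag{9}$$
Consider the two homomorphisms $C\to k[[z,x_3,\dots,x_d]]$ fixing the $x_j$ and given by $(s,t)\mapsto(z,0)$ and $(s,t)\mapsto(0,z)$. Let $g_1,g_2$ be the images of $g$. Both homomorphisms send $p\mapsto z$, $q\mapsto0$. So they agree on $A$, and they induce the isomorphism $A/qA\cong k[[z,x_3,\dots,x_d]]$. Write $\bar e$ and $\bar a$ for the images of $e$ and $a$. Then $\bar e\ne0$. The element $\theta=s+p^2$ goes to $z+z^2$ and to $z^2$ respectively. So (9) gives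
$$\bar eg_1=z^\beta(1+z)^\beta\bar a,\qquad\bar eg_2=z^{2\beta}\bar a .$$
Multiply the first equation by $z^\beta$ and the second by $(1+z)^\beta$, compare, and cancel $\bar e$:
$$z^\beta g_1=(1+z)^\beta g_2 .$$
Since $1+z$ is a unit and $\beta\ge1$, $g_2$ is divisible by $z$. So the constant term of $g_2$, which is the constant term of $g$, is $0$.

**Step 9: conclusion.** Let $w_n\in B'_n$ be the element $q\in D_n$, $n\ge1$. If $w_n=\sum_{i<n}b_iw_i$ with $b_i\in D_{n-i}$, then in $C$ we have $q=\sum_{i<n}b_iq$, so $1=\sum_{i<n}b_i$. Here every $n-i\ge1$, so the right-hand side lies in $\mathfrak m_C$ by Step 8, a contradiction. By Step 4 the elements $w_n$ also satisfy the hypothesis of Lemma 2 for $B_*$. Hence $B$ is not Noetherian. $\blacksquare$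

**Remark (the choice of $\theta$).** Two simpler choices show what the term $p^2$ does. With $\theta=s$ one has $N=q$, so $\theta$ is not a unit in $C_{(q)}$, and both Step 3 and Step 6 fail at once: the form becomes $q(qu^2-p\,uv+v^2)$, which is not prime in $A[u,v]$. With $\theta=s+p$ the restrictions of $\theta$ to the two lines are $2z$ and $z$. The comparison in Step 8 then gives $g_1=2^\beta g_2$, hence $(1-2^\beta)g(0)=0$ for the constant term $g(0)$ of $g$, and this says nothing when $2^\beta=1$ in $k$. With $\theta=s+p^2$ the restrictions $z(1+z)$ and $z^2$ have orders $1$ and $2$ in $z$ over every field, and it is this difference of orders that forces $g(0)=0$.
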